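# Abelian varieties whose generic type is generically stable have good reduction

## 1. The first guess: good reduction

Let $K$ be an algebraically closed valued field and $A$ an Abelian variety over $K$. Sometimes $A$ extends to an Abelian scheme over the valuation ring $\mathcal O_K$. When it does, $A$ has a distinguished kind of point: a point whose reduction is generic in the special fibre. Translating such a point by a point with known coordinates gives another point of the same kind, and adjoining it to the base field does not enlarge the value group. We ask for a converse. If $A$ carries a type that is invariant under translation and does not enlarge the value group, must $A$ extend to an Abelian scheme over $\mathcal O_K$? The question is from Yatir Halevi, "Models of Abelian varieties over valued fields, using model theory", arXiv:2303.15829 (2023).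

The first guess is yes, for the following reason. If $A$ degenerates, there should be a value in $\Gamma$ that measures how deep a point sits in the degenerate part, and translations should shift this value. A value that lies in the value group of the base cannot be both fixed and shifted. We fix definitions, test this on two elliptic curves, and then prove that the guess is correct.

We work in a monster model $\mathbb U$ of ACVF, the theory of algebraically closed non-trivially valued fields. $K\prec\mathbb U$ is small. For a valued field $L$ we write $\mathcal O_L,\mathfrak m_L,k_L,\Gamma_L$ for its valuation ring, maximal ideal, residue field and value group, and $k=k_K$. Then $k$ is algebraically closed, $\Gamma_K$ is divisible, and $\mathcal O_K$ is henselian with algebraically closed residue field, that is, strictly henselian. The same holds for $\mathbb U$. The textbook fact used throughout is quantifier elimination: for a valued subfield $M$ of a model of ACVF, the type of a tuple $c$ over $M$ is determined by the valued field $M(c)$ with its generators, up to isomorphism over $M$. "Invariant over $K$" means $\operatorname{Aut}(\mathbb U/K)$-invariant.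

**Definition 1.** Let $G$ be an algebraic group over $K$. A global type $p$ (a complete type over $\mathbb U$) concentrated on $G$ and invariant over $K$ is generically stable if for every open affine subvariety $V\subseteq G$ on which $p$ is concentrated, every small $L$ with $K\preceq L\prec\mathbb U$, every $f\in L[V]$ and every $c\models p|L$, we have $\mathrm{val}(f(c))\in\Gamma_L$. We allow the value $\infty$ when $f(c)=0$.

**Definition 2.** A type-definable subgroup $H\subseteq G$ is a connected generically stable group if some generically stable type $p$ concentrated on $H$ satisfies $hp=p$ for all $h\in H(\mathbb U)$; here $hp$ is the type over $\mathbb U$ of $hc$ for $c\models p$. Such a $p$ is then the unique generic type of $H$. We say that $G$ is a generically stable group with unique generic type $p$ when this holds for $H=G$.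

**Example.** Take $G=\mathbb G_a$ and $H=\mathcal O$. Let $c$ be integral with residue transcendental over $k_{\mathbb U}$. For $f=\sum a_iX^i$ over $L$, scale so that $\min\mathrm{val}(a_i)=0$; then $\overline{f(c)}=\bar f(\bar c)\ne0$. So in general $\mathrm{val} f(c)=\min\mathrm{val}(a_i)\in\Gamma_L$. By quantifier elimination this determines the type of $c$, which is invariant under translation by $\mathcal O_{\mathbb U}$, because $\bar c+\bar x$ is transcendental over $k_{\mathbb U}$ for $x\in\mathcal O_{\mathbb U}$. So $\mathcal O$ is a connected generically stable group. Compare the type of $c$ with $\mathrm{val}(c)<\Gamma_{\mathbb U}$. It is invariant under all of $\mathbb G_a(\mathbb U)$, because $\mathrm{val}(c+x)=\mathrm{val}(c)$, but it is not generically stable, since $\mathrm{val}(c)\notin\Gamma_L$.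

## 2. Two elliptic curves tested by hand

Let $\operatorname{char}k\ne2$ and let $E$ be the curve $y^2=x(x-1)(x-\lambda)$ over $K$, with $\lambda\in\mathcal O_K$, $\lambda\ne0,1$, and origin $O$ at infinity.

**Smooth reduction: $\mathrm{val}(\lambda)=\mathrm{val}(1-\lambda)=0$.** The projective cubic is an Abelian scheme over $\mathcal O_K$. Take $c$ with reduction generic over $k_M$, where $M=\mathbb U$ or $M=L$ is small. Every nonzero function in $M[E\setminus O]$ has the form $f=u(x)+v(x)y$. Scale so that the coefficients of $u$ and $v$ are integral and one of them is a unit. Then $\overline{f(c)}=\bar u(\bar x)+\bar v(\bar x)\bar y\neq0$, because $\bar x$ is transcendental over $k_M$ and $\bar y\notin k_M(\bar x)$ (the polynomial $X(X-1)(X-\bar\lambda)$ is not a square). So $\mathrm{val}f(c)\in\Gamma_M$, and the type of $c$ over $M$ is determined. On another affine open set, functions are quotients of such $f$. Every $P\in E(\mathbb U)$ has a reduction $\bar P$ on the smooth reduced curve, and $\bar c+\bar P$ is again generic. So the type is translation-invariant, as the guess predicts.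

**Nodal reduction: $\mathrm{val}(\lambda)>0$.** The reduced curve $y^2=x^2(x-1)$ has a node at $(0,0)$. We claim that $E$ has no generic type $p$ as in Definition 2. Suppose it has one and let $c\models p|K$. Then $c$ is not a point $P\in E(K)$: otherwise $p|K$ says "the point is $P$", and invariance under translation by $Q\ne O$ in $E(K)$ gives $P+Q=P$. So $x(c)\ne0,\infty$, and $\gamma=\mathrm{val}\,x(c)$ lies in $\Gamma_K$. Hence "$\mathrm{val}(x)=\gamma$" is a formula over $K$ belonging to $p$, so
$$\mathrm{val}\,x(c+Q)=\gamma\qquad\text{for every }Q\in E(K).$$
For $T=(0,0)$ the addition formula gives $x(P+T)=\lambda/x(P)$, so $\mathrm{val}(\lambda)-\gamma=\gamma$, that is, $\gamma=\mathrm{val}(\lambda)/2>0$.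

Write $s=\sqrt\lambda$ and $x(c)=sa$, $y(c)=sb$ with $\mathrm{val}(a)=0$. The equation becomes $b^2=a(sa-1)(a-s)$, so $\bar b^2=-\bar a^2$ and $\bar b=\epsilon i\bar a$ with $\epsilon=\pm1$ and $i^2=-1$. The points with $x$-coordinate $-s$ on $E$ are $(-s,\pm is(1+s))$, since
$$(-s)(-s-1)(-s-s^2)=-s^2(1+s)^2.$$
Similarly, the points with $x$-coordinate $s$ are $(s,\pm is(1-s))$.

Suppose $\bar a\ne-1$ and let $Q=(-s,\epsilon is(1+s))$. The chord through $c$ and $Q$ has slope $\mu_0=\frac{b-\epsilon i(1+s)}{a+1}$, with residue $\epsilon i\,\frac{\bar a-1}{\bar a+1}$. The addition formula for $y^2=x^3-(1+\lambda)x^2+\lambda x$ is $x(c+Q)=\mu_0^2+1+\lambda-x(c)-x(Q)$, so the residue of $x(c+Q)$ is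
$$1-\Big(\frac{\bar a-1}{\bar a+1}\Big)^2=\frac{4\bar a}{(\bar a+1)^2}\neq0 .$$
So $\mathrm{val}\,x(c+Q)=0\ne\gamma$, a contradiction. If $\bar a=-1$, then $\bar a\neq1$. Take $Q=(s,-\epsilon is(1-s))$; the slope has residue $\epsilon i\frac{\bar a+1}{\bar a-1}$ and the residue of $x(c+Q)$ is $1-\big(\frac{\bar a+1}{\bar a-1}\big)^2=\frac{-4\bar a}{(\bar a-1)^2}\ne0$, again a contradiction.

The test shows two things. The hypothesis $\gamma\in\Gamma_K$ is what turns invariance of a type into equality of values. The contradiction came from torsion points reducing to the node (here 4-torsion, as $Q$ satisfies $x(Q)^2=\lambda$, so $x(Q+T)=x(Q)$ and $2Q=T$). Counting torsion that cannot be reduced will be the proof in general.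

## 3. Statements: good reduction and the toric defect

A semiabelian scheme over a base is a smooth, separated, commutative group scheme of finite type whose fibres are extensions of Abelian varieties by tori. The dimension of the torus in a fibre is the toric rank of that fibre. For instance, when $\mathrm{val}(\lambda)>0$, the smooth locus of the cubic of Section 2 is, by the classical group law on Weierstrass cubics, a semiabelian scheme over $\mathcal O_K$ with generic fibre $E$ and special fibre the nodal cubic without its node, which is $\mathbb G_m$. The toric rank of the special fibre is $1$.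

Put $g=\dim A$. We assume $g>0$, since for $g=0$ there is nothing to prove. We write $A$ additively.

**Theorem 1.** Let $A$ be an Abelian variety over $K$ which is a generically stable group with generic type $p$. Then there is an integral Abelian scheme $\mathcal A$ over $\mathcal O_K$ with $\mathcal A_K\cong A$.

Halevi's paper shows that, for such $A$ and $p$, the existence of such an $\mathcal A$ is equivalent to a certain technical condition $(\dagger)$ on $p$; so $p$ always satisfies $(\dagger)$.

**Theorem 2.** For an Abelian variety $A/K$ the following are equivalent:

* (a) $A\cong\mathcal A_K$ for an Abelian scheme $\mathcal A/\mathcal O_K$;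
* (b) $A$ is a generically stable group;
* (c) there is a global $K$-invariant type $p$ on $A$ with $x+p=p$ for all $x\in A(\mathbb U)$, and with $\mathrm{val}f(c)\in\Gamma_K$ for $c\models p|K$ and every $f\in K(A)$ defined and nonzero at $c$.

In this case there is exactly one global translation-invariant complete type on $A$: the one whose realizations over $L$ are the points with reduction generic in $\mathcal A_k$ over $k_L$.

**Theorem 3.** Let $\mathcal G/\mathcal O_K$ be a semiabelian scheme with $\mathcal G_K=A$ (one exists by Section 6), and let $r$ be the toric rank of $\mathcal G_k$. Let $p$ be a global $K$-invariant type on $A$ such that $x+p=p$ for all $x\in\mathcal G(\mathcal O_{\mathbb U})$, and $\mathrm{val}f(c)\in\Gamma_K$ for $c\models p|K$ and $f\in K(A)$ defined and nonzero at $c$. Let $S=\{x\in A(K):x+(p|K)=p|K\}$. Then for every $m\ge1$ prime to $\operatorname{char}k$,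
$$S\cap A[m](K)=\mathcal G[m](\mathcal O_K),\quad\text{a subgroup of index }m^r\text{ in }A[m](K).$$

Theorem 3 contains Theorem 1 in essence: if $p$ is invariant under all of $A$, then $S=A(K)$, the index is $1$, and $r=0$. The more general form of Halevi's question, about maximal connected generically stable subgroups of $A$, is not treated here.

## 4. Gauss valuations on smooth models

We need to know that a point with generic reduction determines a valuation with no new values, as the Gauss valuation does on $\mathbb A^1$.

**Lemma 1.** Let $O$ be a valuation ring with fraction field $M$, residue field $\kappa$ and divisible value group. Let $X\to\operatorname{Spec}O$ be smooth of relative dimension $g$ with $X_M,X_\kappa$ integral. Let $\eta$ be the generic point of $X_\kappa$ and $R_\eta=\mathcal O_{X,\eta}$. Then $R_\eta$ is a valuation ring of $M(X)$ with the value group of $O$ and residue field $\kappa(X_\kappa)$. Suppose moreover that $O=M\cap\mathcal O_{\mathbb V}$ for a valued subfield $M$ of a model $\mathbb V$ of ACVF, and that $c'\in X(\mathcal O_{\mathbb V})$ has reduction generic in $X_\kappa$ over $\kappa$. Then $c'$ is generic in $X_M$ over $M$, and $R_\eta=\{f\in M(X):f(c')\in\mathcal O_{\mathbb V}\}$,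 with $R_\eta\to\mathcal O_{\mathbb V}$ local.

**Step 1.** This step finds the fraction field and the residue field. By flatness $R_\eta\subseteq R_\eta\otimes_OM$. The latter is a nonzero localization of the coordinate ring of an affine open subset of the integral scheme $X_M$. So $R_\eta$ is a domain with fraction field $M(X)$. Since $X_\kappa$ is integral, $R_\eta/\mathfrak m_OR_\eta=\mathcal O_{X_\kappa,\eta}=\kappa(X_\kappa)$ is a field, so it is the residue field.

**Step 2.** This step shows that $R_\eta$ is normal and sits over the classical Gauss ring. Near $\eta$ there is an étale map to $\mathbb A^g_O$. On special fibres it is étale, so it sends $\eta$ to the generic point of $\mathbb A^g_\kappa$. The local ring there is $V_0=O[t]_{\mathfrak m_O[t]}$. Every nonzero polynomial over $O$ is a constant times a polynomial with a unit coefficient, and the latter is a unit in $V_0$, so $V_0$ is a valuation ring with the value group of $O$. Now $R_\eta$ is a local ring of a scheme étale over $V_0$. Schemes étale over normal schemes are normal (no noetherian hypothesis is needed), so $R_\eta$ is normal. It dominates $V_0$, and $M(X)$ is finite over $\operatorname{Frac}V_0$.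

**Step 3.** This step identifies $R_\eta$ with a valuation ring. Let $C$ be the integral closure of $V_0$ in $M(X)$. By normality $C\subseteq R_\eta$. Let $\mathfrak q=\mathfrak m_{R_\eta}\cap C$. It lies over $\mathfrak m_{V_0}$, so it is maximal. By Bourbaki, *Alg. Comm.* VI §8.6, $C_{\mathfrak q}$ is a valuation ring of $M(X)$. Elements of $C\setminus\mathfrak q$ are units in $R_\eta$, so $C_{\mathfrak q}\subseteq R_\eta$ and $R_\eta$ dominates $C_{\mathfrak q}$. A valuation ring equals any local ring of its fraction field that dominates it, so $R_\eta=C_{\mathfrak q}$. As $M(X)$ is algebraic over $\operatorname{Frac}V_0$, every element $\gamma$ of its value group satisfies $n\gamma=\delta$ for some $n\geq1$ and some $\delta$ in the value group of $O$. Write $\delta=n\delta'$ by divisibility. The value group is torsion-free, so $\gamma=\delta'$.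

**Step 4.** This step treats the point $c'$. The map $c':\operatorname{Spec}\mathcal O_{\mathbb V}\to X$ sends the closed point to $\eta$, so it induces a local homomorphism $R_\eta\to\mathcal O_{\mathbb V}$ over $O$. A nonzero element of $R_\eta$ is $a\cdot$unit with $0\ne a\in O$, so it does not map to $0$. Hence the map is injective and $c'$ is generic in $X_M$ over $M$. The ring $\{f\in M(X):f(c')\in\mathcal O_{\mathbb V}\}$ is a valuation ring of $M(X)$ that dominates $R_\eta$, so it equals $R_\eta$. $\square$

## 5. The unique invariant type in the case of good reduction

Here we prove (a)⇒(b) of Theorem 2, together with its last sentence. Let $\mathcal A$ be as in (a). By properness, $A(\mathbb V)=\mathcal A(\mathcal O_{\mathbb V})$ for every model $\mathbb V$ of ACVF extending $K$, so every point has a reduction. Note that $A$ and $\mathcal A_k$ are geometrically integral, so Lemma 1 applies to $\mathcal A_{O}$ for every valuation ring $O\supseteq\mathcal O_K$ with $\mathfrak m_O\cap\mathcal O_K=\mathfrak m_K$ and with divisible value group.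

**Step 1.** This step defines the type. Let $M=\mathbb U$, or $M=L$ with $K\preceq L\prec\mathbb U$ small. If $\bar c$ is generic in $\mathcal A_k$ over $k_M$, then by Lemma 1, $c$ is generic in $A$ over $M$ and $f\mapsto\mathrm{val}f(c)$ is the valuation with ring $R_\eta$. By quantifier elimination the type of $c$ over $M$ is determined; call it $q_M$. The condition "$\bar c\notin W$", for $W$ closed in $\mathcal A_k\otimes k_M$, is a formula over $M$ (on an affine chart of $\mathcal A$, lift the equations of $W$ and ask that they do not all have positive value). The type is consistent: in a large elementary extension, lift a point of $\mathcal A_k$ generic over $k_M$ by smoothness and henselianity. Put $q=q_{\mathbb U}$. A realization of $q$ has reduction generic over $k_{\mathbb U}$, hence over $k_L$. So $q|L=q_L$, and the realizations of $q|L$ are exactly the points with reduction generic over $k_L$.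

**Step 2.** This step checks Definition 2. The condition defining $q$ is preserved by $\operatorname{Aut}(\mathbb U/K)$, so $q$ is $K$-invariant. For $c\models q|L$, Lemma 1 says that $L(c)$ has value group $\Gamma_L$, so $\mathrm{val}f(c)\in\Gamma_L\cup\{\infty\}$ for all $f\in L[V]$. For $x\in A(\mathbb U)$ and $c\models q$, the reduction of $c+x$ is $\bar c+\bar x$, again generic over $k_{\mathbb U}$, so $x+q=q$. Hence $A$ is a generically stable group with generic type $q$.

**Step 3.** This step proves uniqueness. Let $p$ be any global complete type on $A$ with $x+p=p$ for all $x\in A(\mathbb U)$. Let $c\models p$ in some $\mathbb U^*\succ\mathbb U$, and let $W\subseteq\mathcal A_k\otimes k_{\mathbb U}$ be the Zariski locus over $k_{\mathbb U}$ of $\bar c$. It is nonempty and depends only on $p$. Since $c+x\models p$ has reduction $\bar c+\bar x$, we get $W+\bar x=W$ for all $x\in\mathcal A(\mathcal O_{\mathbb U})$. As $\mathcal A(\mathcal O_{\mathbb U})\to\mathcal A_k(k_{\mathbb U})$ is surjective, $W$ is everything. So $\bar c$ is generic over $k_{\mathbb U}$ and $p=q$. $\square$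

## 6. A semiabelian model over $\mathcal O_K$

In the direction that remains, we have no model of $A$. We first produce one that exists without any hypothesis on types; it may fail to be proper.

**Claim.** There are a finitely generated normal domain $R\subseteq\mathcal O_K$ and a semiabelian scheme $\mathcal G_R\to\operatorname{Spec}R$ such that $\mathcal G_R\otimes_RK\cong A$. Consequently $\mathcal G:=\mathcal G_R\otimes_R\mathcal O_K$ is semiabelian over $\mathcal O_K$ with $\mathcal G_K\cong A$.

**Step 1.** This step makes $A$ a factor of a principally polarized variety, which is a point of a proper moduli stack. $B=(A\times A^\vee)^4$ is principally polarizable (Zarhin's trick; Moret-Bailly, *Pinceaux de variétés abéliennes*, IX.1.1), and $\dim B=8g$. Let $\overline{\mathcal A}$ be a toroidal compactification of the moduli stack $\mathcal A_{8g}$. It is a Deligne–Mumford stack proper over $\mathbb Z$ and carries a semiabelian scheme that extends the universal Abelian scheme (Faltings–Chai, *Degeneration of Abelian Varieties*, Thm. IV.5.7). The variety $B$ with its polarization is a $K$-point of $\overline{\mathcal A}$.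

**Step 2.** This step extends that point over $\mathcal O_K$ and descends it to a finitely generated ring. By Chow's lemma (Laumon–Moret-Bailly, *Champs algébriques*, 16.6.1) there is a proper surjective $X'\to\overline{\mathcal A}$ with $X'$ a scheme, which is then proper over $\mathbb Z$. The $K$-point lifts to $X'$ because $K$ is algebraically closed. By the valuative criterion it extends to $\operatorname{Spec}\mathcal O_K\to X'$, which gives $\operatorname{Spec}\mathcal O_K\to\overline{\mathcal A}$. Let $U_1\to\overline{\mathcal A}$ be an étale atlas by a scheme. Its pullback to $\operatorname{Spec}\mathcal O_K$ is étale and surjective, so it has a section, because $\mathcal O_K$ is strictly henselian. This gives $\operatorname{Spec}\mathcal O_K\to U_1$. As $\mathcal O_K$ is local, it lands in any affine open containing the image of the closed point, say $\operatorname{Spec}Q$ with $Q$ of finite type over $\mathbb Z$. Let $R_0\subseteq\mathcal O_K$ be the image of $Q$. Pulling back, we obtain a semiabelian scheme $G_{R_0}$ over $R_0$ with $G_{R_0}\otimes K\cong B$.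

**Step 3.** This step extends the projector onto $A$. Let $\varepsilon\in\operatorname{End}(B)$ be the idempotent projecting onto a factor $A$. It is defined over a finitely generated field, and $\operatorname{Frac}\mathcal O_K=K$, so it is defined over $\operatorname{Frac}R$ for some finitely generated ring $R$ with $R_0\subseteq R\subseteq\mathcal O_K$. Replace $R$ by its normalization; this is finite over $R$, as $R$ is of finite type over $\mathbb Z$, and is contained in the integrally closed ring $\mathcal O_K$. Then $\varepsilon$ is defined over a dense open subset of $\operatorname{Spec}R$. Over a noetherian normal base, homomorphisms of semiabelian schemes defined over a dense open subset extend (Faltings–Chai, Prop. I.2.7). So $\varepsilon$ extends to an endomorphism of $G_R=G_{R_0}\otimes R$. It is idempotent, because $\varepsilon^2$ and $\varepsilon$ agree on a dense open subset and $G_R$ is reduced and separated.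

**Step 4.** This step splits off the model of $A$. From $\varepsilon^2=\varepsilon$ we get $G_R=\ker\varepsilon\times\ker(1-\varepsilon)$. Put $\mathcal G_R=\ker(1-\varepsilon)$, a closed subgroup scheme. To check smoothness, take a point of $\mathcal G_R$ over a closed subscheme defined by a nilpotent ideal, lift it to $G_R$, and apply $\varepsilon$: the result lies in $\mathcal G_R$ and still lifts the given point. So $\mathcal G_R$ satisfies the infinitesimal lifting criterion and is smooth. Its fibres are images of semiabelian varieties under $\varepsilon$, hence smooth and connected. The image of the torus is a torus and the quotient by it is a quotient of an Abelian variety, so the fibres are semiabelian. The base change to $K$ is $\varepsilon(B)=A$. $\square$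

Now let $\mathcal G/\mathcal O_K$ be any semiabelian scheme with $\mathcal G_K=A$, and write $a,r$ for the Abelian and toric dimensions of $\mathcal G_k$, so $a+r=g$. Two facts will be used constantly.

**Fact A.** If $M\subseteq\mathbb V$ are valued fields extending $K$, then $\mathcal G(\mathcal O_{\mathbb V})\cap A(M)=\mathcal G(\mathcal O_M)$. To see this, take an affine open subset of $\mathcal G$ that contains the image of the closed point of $\operatorname{Spec}\mathcal O_{\mathbb V}$. The coordinates of the point lie in $\mathcal O_{\mathbb V}\cap M=\mathcal O_M$. (By separatedness, $\mathcal G(\mathcal O_{\mathbb V})\subseteq A(\mathbb V)$.)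

**Fact B.** For $m$ prime to $\operatorname{char}k$ we have $\mathcal G[m](\mathcal O_K)\subseteq A[m](K)$ and
$$\mathcal G[m](\mathcal O_K)\cong\mathcal G_k[m](k),\qquad|\mathcal G[m](\mathcal O_K)|=m^{2a+r}.\tag{1}$$
Indeed $m$ is invertible in $\mathcal O_K$. So $[m]$ is étale on each fibre (its differential at the origin is multiplication by $m$), flat by the fibrewise criterion, and hence étale. Thus $\mathcal G[m]$ is étale and separated over the strictly henselian ring $\mathcal O_K$, and each $k$-point of its special fibre lifts to exactly one section. Tori over $k$ have divisible groups of points, so $\mathcal G_k[m](k)$ is an extension of the $m$-torsion of an $a$-dimensional Abelian variety by that of an $r$-dimensional torus; it has $m^{2a}\cdot m^r$ elements.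

## 7. The valuation attached to $p$, and a tempting shortcut

From here to the end of Section 10, $\mathcal G$, $p$ and $S$ are as in Theorem 3.

**Step 1: $c\models p|K$ is a generic point of $A$ over $K$.** This is needed in order to evaluate all rational functions at $c$. Let $Z_p$ be the smallest closed subset of $A_{\mathbb U}$ in $p$. Its stabilizer is a closed subgroup of $A_{\mathbb U}$, and it contains $\mathcal G(\mathcal O_{\mathbb U})$. The set $\mathcal G(\mathcal O_{\mathbb U})$ is Zariski dense. Indeed, a proper closed subset is defined over some small $L$ with $K\preceq L\prec\mathbb U$. Choose a point of $\mathcal G_k(k_{\mathbb U})$ generic over $k_L$ and lift it to $c'\in\mathcal G(\mathcal O_{\mathbb U})$ by smoothness and henselianity. By Lemma 1, $c'$ is generic in $A$ over $L$, so it is not in the given closed subset. (The fibres $A$ and $\mathcal G_k$ are geometrically integral, so Lemma 1 applies.) Hence the stabilizer is $A_{\mathbb U}$ and $Z_p=A$.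

**Step 2: the valuation $w$.** Put $F=K(A)$ and $w(f)=\mathrm{val}f(c)$ for $c\models p|K$. This is a valuation on $F$ extending $\mathrm{val}$; it depends only on $p|K$, and
$$\Gamma_w=\Gamma_K.\tag{2}$$
Let $\mathcal O_w$ be its valuation ring and $k_w$ its residue field, identified with $k_{K(c)}$ by $f\mapsto f(c)$. We have $\operatorname{trdeg}_kk_w\le g$: if elements of $\mathcal O_w$ satisfy a nontrivial polynomial relation over $K$, scale its coefficients to be integral with one unit among them and reduce; so algebraically independent residues have algebraically independent lifts.

**Step 3: the action of $S$.** This records how invariance acts on $w$. For $x\in A(K)$ let $(\tau_xf)(y)=f(y+x)$. If $x\in S$, then $c+x\models p|K$, so $w(\tau_xf)=\mathrm{val}f(c+x)=w(f)$. Thus $\tau_x$ preserves $w$ and induces an automorphism of $k_w/k$, again written $\tau_x$. We have $\tau_{x+x'}=\tau_x\tau_{x'}$, so these automorphisms commute. Also $\mathcal G(\mathcal O_K)\subseteq S$.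

**The shortcut.** Suppose that, in the situation of Theorem 1, we knew that $c\in\mathcal G(\mathcal O_{\mathbb U})$. For $x\in A(K)$ the point $c+x$ also realizes $p|K$, and lying in $\mathcal G(\mathcal O)$ is expressed by formulas over $K$. So $c+x\in\mathcal G(\mathcal O_{\mathbb U})$, hence $x\in\mathcal G(\mathcal O_{\mathbb U})\cap A(K)=\mathcal G(\mathcal O_K)$ by Fact A. Then all of $A[m](K)$ lies in $\mathcal G[m](\mathcal O_K)$, and (1) gives $m^{2g}=m^{2a+r}$. Since $2g=2a+2r$, this means $r=0$.

The argument stops at its first line: $\mathcal G$ is not known to be proper, so $c$ need not extend to an integral point. In Section 2 the hypotheses even forced $c$ to reduce to the node. Under the hypotheses of Theorem 3 the first line is really false when $r>0$. Let $q'$ be the type of a point of $\mathcal G(\mathcal O)$ with reduction generic over $k_{\mathbb U}$. As in Section 5, Lemma 1 shows that $q'$ is a complete $K$-invariant type, invariant under $\mathcal G(\mathcal O_{\mathbb U})$, with values of functions over $K$ in $\Gamma_K$. By (1) there is $x_0\in A[m](K)\setminus\mathcal G(\mathcal O_K)$ for any $m>1$ prime to $\operatorname{char}k$. The translate $x_0+q'$ has the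 same properties, since $\mathrm{val}f(c)=\mathrm{val}(\tau_{x_0}f)(c-x_0)$, but its realizations are not in $\mathcal G(\mathcal O)$, by Fact A.

One may also try to build a group directly out of the residue field $k_w$. But (2) alone does not make $k_w$ large. Take for $K$ the algebraic closure of $\mathbb C(t)$ inside that of $\mathbb C((t))$, and $\theta=e^t\in\mathbb C((t))$. If $\theta$ were algebraic over $\mathbb C(t)$, the entire function $e^t$ would have polynomial growth and be a polynomial; so $\theta$ is transcendental over $K$. The algebraic closure of $\mathbb C((t))$ has value group $\mathbb Q$ and residue field $\mathbb C$, and so does $K$. So the valuation $f\mapsto\mathrm{val}f(\theta)$ on $K(X)$ satisfies $\Gamma_w=\Gamma_K$ and $k_w=k$. The size of $k_w$ must come from the group.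

Here is a first sign that it does. Compare the eigenfunction $z$ in the proof with the coordinates used in Section 2: the hypothesis on values makes translation by a torsion point visible on residues.

**Lemma 2.** If $x\in S$ is torsion of order prime to $\operatorname{char}k$ and $\tau_x$ is trivial on $k_w$, then $x=0$.

*Proof.* If $x\ne0$, replace $x$ by a multiple of prime order $\ell\ne\operatorname{char}k$; its $\tau$ is still trivial on $k_w$. On $F$ we have $\tau_x\ne\mathrm{id}$ and $\tau_x^\ell=\mathrm{id}$. Since $\ell\in K^\times$ and $K$ contains the $\ell$-th roots of unity, each $f\in F$ is the sum over $\zeta\in\mu_\ell(K)$ of the elements $\frac1\ell\sum_{j=0}^{\ell-1}\zeta^{-j}\tau_x^jf$, and the element with index $\zeta$ is multiplied by $\zeta$ under $\tau_x$. So there are $\zeta\ne1$ and $z\in F^\times$ with $\tau_xz=\zeta z$. By (2) we may scale $z$ by $K^\times$ so that $w(z)=0$. Then $\bar z\ne0$ and $\tau_x\bar z=\bar\zeta\bar z\ne\bar z$, since $\bar\zeta\ne1$ because $\ell\neq\operatorname{char}k$. This is a contradiction. $\square$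

## 8. Moving $c$ by a generic integral point

The way past the obstruction is not to ask where $c$ is. For $y\in\mathcal G(\mathcal O)$ the sum $c+y$ realizes the same type, so a function $f$ on $A$ gives a function $y\mapsto f(c+y)$ which can be reduced to a function on $\mathcal G_k$. For this we need $y$ to be generic over the residue field of $K(c)$; that is the next lemma.

**Lemma 3.** Let $K\preceq L\prec\mathbb U$ be small and $c\models p|L$. If $\beta=(\beta_1,\dots,\beta_g)\in\mathcal O_L^g$ has residues algebraically independent over $k$, these residues are algebraically independent over $k_{K(c)}$.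

**Step 1.** This step turns a dependence into a formula that moves with $\beta$. If the lemma fails, there are finitely many $a_\alpha\in\mathcal O_w$, not all of positive value, such that the formula
$$\varphi(x,\beta):\quad\mathrm{val}\Big(\sum_\alpha a_\alpha(x)\beta^\alpha\Big)>0$$
is in $p|L$. Let $\beta'\in\mathcal O_{\mathbb U}^g$ have residues algebraically independent over $k$. For $P\in K[Y]$, the value $\mathrm{val}P(\beta')$ is the minimum of the values of the coefficients of $P$ (scale and reduce). The same holds for $\beta$, so by quantifier elimination $\beta'\equiv_K\beta$. Since $p$ is $K$-invariant, $\varphi(x,\beta')\in p$.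

**Step 2.** This step shows that no nonzero polynomial can vanish at so many points. Let $c^*\models p$ in an extension $\mathbb U^*\succ\mathbb U$. The polynomial $\sum_\alpha\overline{a_\alpha(c^*)}\,Y^\alpha$ over $k_{\mathbb U^*}$ is nonzero, since $c^*\models p|K$. By Step 1 it vanishes at every $g$-tuple from $k_{\mathbb U}$ that is algebraically independent over $k$. But we can choose $b_1,\dots,b_g\in k_{\mathbb U}$ one after another, each transcendental over $k$ and the previous ones, so that the polynomial stays nonzero after each substitution: at each step only finitely many values are excluded and infinitely many are available. After the last step we have a nonzero constant, a contradiction. $\square$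

**The embedding $\mu$.** Choose $c'\in\mathcal G(\mathcal O_{\mathbb U})$ with reduction generic in $\mathcal G_k$ over $k$, then a small $L$ with $K\preceq L\prec\mathbb U$ and $c'\in\mathcal G(\mathcal O_L)$, and $c\models p|L$ in $\mathbb U$.

**Step 1.** This step collects the genericity we need. Since $c'+p=p$ and $c'\in A(L)$, we have $c+c'\models p|L$. Apply Lemma 3 to lifts in $\mathcal O_L$ of a transcendence basis of $k(\bar c')/k$, which has $g$ elements. The lifts have residues algebraically independent over $k_{K(c)}$, so $\bar c'$ is generic in $\mathcal G_k$ over $k_{K(c)}\cong k_w$.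

**Step 2.** This step applies Lemma 1 over $K(c)$. Let $O=\mathcal O_{K(c)}$, whose value group $\Gamma_K$ is divisible, and $X=\mathcal G_O$. Its fibres are integral because $A$ and $\mathcal G_k$ are geometrically integral. The local ring $R_\eta$ at the generic point of $\mathcal G_k\otimes k_w$ is $\{\Phi\in K(c)(\mathcal G):\Phi(c')\in\mathcal O_{\mathbb U}\}$, with residue field $k_w(\mathcal G_k)$, and evaluation $R_\eta\to\mathcal O_{\mathbb U}$ at $c'$ is local.

**Step 3.** This step defines $\mu$. For $f\in\mathcal O_w$ put $\Phi_f(y)=f(c+y)\in K(c)(\mathcal G)$. As $c+c'\models p|K$, we have $\mathrm{val}\,\Phi_f(c')=\mathrm{val}f(c+c')=w(f)$. So $\Phi_f\in R_\eta$, and $\Phi_f$ is a unit of $R_\eta$ exactly when $w(f)=0$. Thus $f\mapsto\Phi_f$ is a local homomorphism $\mathcal O_w\to R_\eta$. It fixes $\mathcal O_K$, so it induces a $k$-embedding of fields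
$$\mu:k_w\hookrightarrow k_w(\mathcal G_k).$$
The image of $\mu$ should not be confused with the constants $k_w\subseteq k_w(\mathcal G_k)$.

**Step 4.** This step shows that $\mu$ respects translations. Let $x\in\mathcal G(\mathcal O_K)$ have reduction $\bar x$. Translation by $x$ is an automorphism of $\mathcal G_O$, which induces on $k_w(\mathcal G_k)$ the $k_w$-linear map $T_{\bar x}$, where $(T_hf)(y)=f(y+h)$. Since $\Phi_f(y+x)=f(c+y+x)=\Phi_{\tau_xf}(y)$, we get
$$T_{\bar x}\circ\mu=\mu\circ\tau_x\qquad(x\in\mathcal G(\mathcal O_K)).\tag{3}$$

## 9. Subfields of $k'(G)$ stable under a dense group of translations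

By (3), the image of $\mu$ generates a subfield of a function field that is stable under many translations. We study such subfields in general. For a small example, let $G=\mathbb G_m$, with coordinate $y$ (written multiplicatively), and $E=k'(y^n)$. It is stable since $T_z(y^n)=z^ny^n$. The $h$ with $T_h|_E=\mathrm{id}$ are the $n$-th roots of unity. An automorphism of $E$ over $k'$ which commutes with infinitely many scalings of $v=y^n$ must be a scaling $v\mapsto\lambda v$: it is a fractional linear map of $v$, and commuting with scalings of infinite order or of arbitrarily large finite order forces it to fix both $0$ and $\infty$ (exchanging them, as $v\mapsto\lambda/v$ does, commutes only with $v\mapsto\pm v$). It is then induced by translation by an $n$-th root of $\lambda$. If $n=\operatorname{char}k'$, only $h=1$ acts trivially although $E\ne k'(G)$; so from a finite set of such $h$ one can hope to recover the transcendence degree of $E$, but not $E$ itself.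

**Lemma 4.** Let $k'\subseteq\Omega$ be algebraically closed fields and $G$ a connected smooth commutative algebraic group over $k'$ with a fixed embedding $k'(G)\subseteq\Omega$, i.e. a generic point $y\in G(\Omega)$ over $k'$. Let $Z\subseteq G(k')$ be a Zariski dense subgroup, and let $E$ be a field with $k'\subseteq E\subseteq k'(G)$ stable under $T_z$ for $z\in Z$. Let $N=\{h\in G(\Omega):T_h|_E=\mathrm{id}\}$, with $T_h$ acting on $\Omega(G)\supseteq k'(G)\supseteq E$.

1. $N$ is a closed subgroup of $G_\Omega$ defined over $k'$.
2. If $\sigma\in\operatorname{Aut}(E/k')$ commutes with all $T_z|_E$ ($z\in Z$), there is $h_\sigma\in G(\Omega)$, unique mod $N$, with $T_{h_\sigma}|_E=\sigma$. On any group of such $\sigma$, $\sigma\mapsto h_\sigma+N$ is an injective homomorphism to $G(\Omega)/N$.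
3. If $N$ is finite, $\operatorname{trdeg}_{k'}E=\dim G$.

As a subextension of a finitely generated extension, $E/k'$ is finitely generated. Fix $f=(f_1,\dots,f_s)$ with $E=k'(f)$.

**Step 1: part (1).** $N$ is a subgroup because $T_{h+h'}=T_hT_{h'}$. Let $U\subseteq G$ be dense open, over $k'$, with all $f_i$ regular on $U$. For $h\in G(\Omega)$ the set $U\cap(U-h)$ is dense open, so $h\notin N$ if and only if there is $x$ with $x,x+h\in U$ and $f_i(x+h)\ne f_i(x)$ for some $i$. The set of such pairs $(h,x)$ is open in $G\times G$ and defined over $k'$, and the projection $\mathrm{pr}_1:G\times G\to G$ is open. So the complement of $N$ is open and defined over $k'$.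

**Step 2: producing a translation from one point.** This is the core of the lemma. Let $\sigma$ be as in (2), and let all $f_i,\sigma f_i$ be regular on the dense open $U\subseteq G$, defined over $k'$. Let $z\in U(\Omega)$ satisfy $f(z)=(\sigma f)(y)$. We claim that
$$T_{z-y}|_E=\sigma.\tag{4}$$
Let $x\in Z$ with $z+x\in U$. Since $T_xf_i\in E$, write $T_xf_i=P_i(f)/Q(f)$ with polynomials $P_i,Q$ over $k'$ and $Q(f)\ne0$. Apply $\sigma$, which commutes with $T_x$, to get $T_x\sigma f_i=P_i(\sigma f)/Q(\sigma f)$. Evaluate at the generic point $y$: here $Q(\sigma f(y))\ne0$, and $y+x\in U$ because $y+x$ is generic too. So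
$$(\sigma f_i)(y+x)=P_i(\sigma f(y))/Q(\sigma f(y)).$$
On the other hand, $Q(f)\,T_xf_i=P_i(f)$ is an identity of regular functions on $U\cap(U-x)$, which contains $z$. So $Q(f(z))f_i(z+x)=P_i(f(z))$. As $f(z)=\sigma f(y)$, we may divide by $Q(f(z))\neq0$ and get
$$f_i(z+x)=(\sigma f_i)(y+x)\qquad\text{for all }x\in Z\cap(U-z).$$
The set $Z$ is dense in $G_\Omega$, because density of a set of $k'$-points is preserved by extension of the base field. As $G_\Omega$ is irreducible, $Z\cap(U-z)$ is dense in $G_\Omega$; also $Z\subseteq U-y$. So the identity holds between rational functions of $x$ over $\Omega$. Replace $x$ by $x-y$ to get $T_{z-y}f_i=\sigma f_i$. Both $T_{z-y}|_E$ and $\sigma$ are $k'$-homomorphisms of fields and agree on generators of $E$, which proves (4).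

**Step 3: part (2).** We find a point $z$ as in Step 2. Let $Y$ be the closure of $f(U)$, so $k'(Y)=E$. As $\sigma$ is an automorphism of $E/k'$, the point $(\sigma f)(y)$ satisfies the same polynomial equations over $k'$ as $f(y)$, so it is a generic point of $Y$ over $k'$. By Chevalley's theorem $f(U)$ contains a dense open subset of $Y$ defined over $k'$. So $(\sigma f)(y)\in f(U(\Omega))$, and $z$ exists; put $h_\sigma=z-y$. If $T_h$ and $T_{h'}$ agree on $E$, applying $T_{-h'}$ gives $h-h'\in N$; this is uniqueness. If $h_\sigma\in N$, then $\sigma=\mathrm{id}$; this is injectivity. Finally $T_{h_\sigma}T_{h_{\sigma'}}f_i=T_{h_\sigma}(\sigma'f_i)=\sigma\sigma'f_i$, because $\sigma'f_i\in E$, so $h_{\sigma\sigma'}\in h_\sigma+h_{\sigma'}+N$.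

**Step 4: part (3).** We bound a fibre of $f$. By Step 2 with $\sigma=\mathrm{id}$, every $z\in U(\Omega)$ with $f(z)=f(y)$ satisfies $z-y\in N$. So the fibre of $f:U\to Y$ through $y$ is contained in $y+N$, which is finite. Nonempty fibres of $f$ have dimension at least $\dim G-\dim Y$, so $\dim Y=\dim G$, and $\dim Y=\operatorname{trdeg}_{k'}E$. $\square$

## 10. Counting torsion: proof of Theorem 3

**Step 1: set-up.** We put the image of $\mu$ in the situation of Lemma 4. Let $k'=k_w^{alg}$, $G=\mathcal G_k\otimes_kk'$, $Z=\mathcal G_k(k)$, which is dense in $G$, and let $\Omega$ be an algebraically closed field containing $k'(G)$. Then $\mu$ maps $k_w$ into $k_w(\mathcal G_k)\subseteq k'(G)$. Let $E=k'(\mu(k_w))$. Each element of $Z$ is $\bar x$ for some $x\in\mathcal G(\mathcal O_K)$, by smoothness and henselianity. By (3), $T_{\bar x}\mu(k_w)=\mu(k_w)$, and $T_{\bar x}$ is $k'$-linear. So $E$ is $Z$-stable, and Lemma 4 applies.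

**Step 2: $N$ is finite.** This is what will make $E$ large. Suppose $\dim N>0$. Then $M=N^0$ (reduced) is a positive-dimensional connected smooth subgroup of a semiabelian variety with maximal torus $T$. Either $(M\cap T)^0_{red}$ is a nontrivial torus, or $M\cap T$ is finite. In the second case $M$ is finite over its image in an Abelian variety, hence proper, hence a nonzero Abelian variety. In both cases, for a prime $\ell\ne\operatorname{char}k$, $M$ contains a point $h\ne0$ of order $\ell$. Now $h\in\mathcal G_k[\ell](k)$, because $\mathcal G_k[\ell]$ is finite étale over the algebraically closed field $k$. By (1), $h$ lifts to some $0\ne x\in\mathcal G[\ell](\mathcal O_K)\subseteq S$. By (3) and $h\in N$, $\mu\tau_x=T_h\mu=\mu$. As $\mu$ is injective, $\tau_x$ is trivial on $k_w$, which contradicts Lemma 2.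

**Step 3: the residue field is as large as possible.** By Lemma 4(3), $\operatorname{trdeg}_{k'}E=g$. Let $t$ be a transcendence basis of $k_w/k$, so $|t|\le g$. Since $k_w$ is algebraic over $k(t)$, $E$ is algebraic over $k'(\mu(t))$. Hence $|t|=g$ and $\mu(t)$ is algebraically independent over $k'$.

**Step 4: $E$ is the fraction field of $k'\otimes_kk_w$.** This will let every $\tau_x$ with $x\in S$ act on $E$, not only those with $x\in\mathcal G(\mathcal O_K)$. The ring $D=k'\otimes_kk_w$ is a domain, since $k$ is algebraically closed. Consider $\theta:D\to E$, $\theta(a\otimes f)=a\mu(f)$. It is injective on $k'[t]$ by Step 3. Suppose $0\ne u\in D$ and $\theta(u)=0$. As $u$ is algebraic over $\operatorname{Frac}k'[t]$ and $D$ is a domain, there is a relation $\sum_ja_ju^j=0$ with $a_j\in k'[t]$ and $a_0\ne0$ (divide by a power of $u$). Applying $\theta$ gives $\theta(a_0)=0$, a contradiction. So $\theta$ is injective, and $E=\operatorname{Frac}D$, because $E$ is generated as a field by $\theta(D)$.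

**Step 5: $S$ acts on $E$ by automorphisms commuting with translations.** For $x\in S$ the automorphism $\mathrm{id}\otimes\tau_x$ of $D$ extends to $\sigma_x\in\operatorname{Aut}(E/k')$ with $\sigma_x\mu=\mu\tau_x$. The map $x\mapsto\sigma_x$ is a homomorphism. For $x'\in\mathcal G(\mathcal O_K)$ we have $T_{\bar x'}|_E=\sigma_{x'}$: both are $k'$-linear, and they agree on $\mu(k_w)$ by (3). As the $\tau$'s commute, $\sigma_x$ commutes with $T_z|_E$ for all $z\in Z$.

**Step 6: the count.** Let $m$ be prime to $\operatorname{char}k$ and $S_m=S\cap A[m](K)$. If $x\in S_m$ and $\sigma_x=\mathrm{id}$, then $\mu\tau_x=\mu$, so $\tau_x$ is trivial on $k_w$, and $x=0$ by Lemma 2. So $x\mapsto\sigma_x$ is injective on $S_m$, and by Lemma 4(2) $S_m$ embeds in $(G(\Omega)/N)[m]$. Since $[m]$ is surjective on $G(\Omega)$, exactly $|N|\cdot|G[m](\Omega)|$ elements $h\in G(\Omega)$ satisfy $mh\in N$. Dividing by $|N|$, which is finite by Step 2,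
$$|S_m|\le|(G(\Omega)/N)[m]|=|G[m](\Omega)|=m^{2a+r}.$$
But $\mathcal G[m](\mathcal O_K)\subseteq S_m$ has order $m^{2a+r}$ by (1). Hence $S_m=\mathcal G[m](\mathcal O_K)$. Since $|A[m](K)|=m^{2g}$ and $g=a+r$, its index in $A[m](K)$ is $m^{2g-2a-r}=m^r$. $\square$

## 11. From toric rank zero to an Abelian scheme

We prove Theorem 1. Let $R$, $\mathcal G_R$ and $\mathcal G=\mathcal G_R\otimes_R\mathcal O_K$ be as in Section 6.

**Step 1: the hypotheses of Theorem 3 hold.** The type $p$ is $K$-invariant and invariant under all of $A(\mathbb U)$. For the values, let $c\models p|K$ and let $f\in K(A)$ be defined and nonzero at $c$. Choose an affine open $V$ over $K$ on which $p$ is concentrated (finitely many such $V$ cover $A$) and write $f=f_1/f_2$ with $f_i\in K[V]$ and $f_2(c)\ne0$. Definition 1 with $L=K$ gives $\mathrm{val}f(c)\in\Gamma_K$. This shows, in particular, (b)⇒(c) of Theorem 2; from here on only (c) is used.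

**Step 2: $\mathcal G_k$ is an Abelian variety.** Here $S=A(K)$. Take a prime $\ell\ne\operatorname{char}k$. Theorem 3 gives index $1=\ell^r$, so $r=0$.

**Step 3: reduction to a noetherian base.** We still need properness of $\mathcal G$, and we prove it where Nagata's and Zariski's theorems apply. Let $s\in\operatorname{Spec}R$ be the image of the closed point of $\operatorname{Spec}\mathcal O_K$, $R_s$ the local ring of $R$ at $s$, a noetherian normal local domain, and $Q_R=\operatorname{Frac}R$. The map $R\to\mathcal O_K$ factors through $R_s$. Put $H=\mathcal G_R\otimes_RR_s$, so $\mathcal G=H\otimes_{R_s}\mathcal O_K$. The closed fibre $H_s$ is proper, since its base change to $k$ is $\mathcal G_k$. The generic fibre $H_{Q_R}$ is an Abelian variety, since its base change to $K$ is $A$. $H$ is smooth over a normal domain with irreducible generic fibre, hence integral.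

**Step 4: $H$ is proper over $R_s$.** We compactify $H$ and show that nothing has been added. By Nagata's theorem there is an open immersion $H\subseteq P$ with $P$ proper over $R_s$; replacing $P$ by the closure of $H$, we may assume $P$ integral. Then $P_{Q_R}$ is integral and contains the proper scheme $H_{Q_R}$ as a dense open subscheme, so $P_{Q_R}=H_{Q_R}$. The ring $H^0(P,\mathcal O_P)$ is a finite $R_s$-algebra contained in $H^0(H_{Q_R},\mathcal O)=Q_R$, so it equals $R_s$ by normality. By Zariski's connectedness theorem (EGA III 4.3.2), $P_s$ is connected. The subset $H_s$ is nonempty and open in $P_s$, and closed in $P_s$ because it is proper. So $H_s=P_s$. The closed set $P\setminus H$ has closed image in $\operatorname{Spec}R_s$, and this image does not contain the closed point. As $R_s$ is local, the image is empty and $H=P$.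

**Step 5: conclusion.** By base change, $\mathcal G$ is proper over $\mathcal O_K$. So $\mathcal A:=\mathcal G$ is a smooth proper group scheme over $\mathcal O_K$ with geometrically connected fibres, that is, an Abelian scheme, and $\mathcal A_K\cong A$. It is flat over $\mathcal O_K$ with integral generic fibre: each nonempty affine open has a torsion-free coordinate ring, which embeds in that of its nonempty generic fibre. Hence $\mathcal A$ is integral, and Theorem 1 is proved. $\blacksquare$

For Theorem 2, (a)⇒(b) and the uniqueness of the translation-invariant type were shown in Section 5, (b)⇒(c) is Step 1 above, and (c)⇒(a) is Steps 2 to 5, which use only (c). $\blacksquare$
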